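\title{A determinantal equation for the entries of the Sinkhorn limit}

\begin{abstract}
The Sinkhorn limit of a positive $n\times n$ matrix $A$ is the doubly stochastic matrix obtained from $A$ by scaling its rows and columns. We prove a conjecture of Rowland and Wu: the top left entry $x$ of the limit satisfies an equation of degree $\binom{2n-2}{n-1}$ whose coefficients are fixed integer combinations of products of minors of $A$. The equation is the vanishing of a determinant, and the integers are, up to sign, the principal minors of an explicit integer matrix. The source of the equation is a linear identity: in a doubly stochastic matrix, every minor that contains the first row and the first column is a fixed integer combination of the minors that avoid them. We also show that the polynomial is irreducible over $\mathbb{C}(a_{ij})$, so that it is the minimal polynomial of $x$, and that it is unique up to an integer factor among polynomials of the conjectured shape. Everything is proved for $p\times q$ matrices and arbitrary positive row and column sums.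
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $A=(a_{ij})$ be an $n\times n$ matrix with positive entries. Among the matrices $(\rho_i a_{ij}\gamma_j)$ with $\rho_i,\gamma_j>0$ there is exactly one that is doubly stochastic, that is, has all row sums and all column sums equal to $1$ \cite{Si}. It is the \emph{Sinkhorn limit} $\operatorname{Sink}(A)$, and it is also the limit of the process that alternately scales the rows and then the columns of $A$ to have sum $1$. We ask for a polynomial equation, with coefficients given in terms of $A$, for an entry of $\operatorname{Sink}(A)$. Permuting the rows and columns of $A$ permutes those of $\operatorname{Sink}(A)$ in the same way, so it is enough to treat the top left entry $x$.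

For $n=2$ the limit has diagonal entries $x$ and off-diagonal entries $1-x$, and the cross ratio $a_{11}a_{22}/(a_{12}a_{21})$ does not change under scaling. Hence $x^2a_{12}a_{21}=(1-x)^2a_{11}a_{22}$, that is,
\begin{equation}\label{eq:two}
(\det A)\,x^2-2a_{11}a_{22}\,x+a_{11}a_{22}=0 .
\end{equation}
The coefficients are built from $\det A$ and from $a_{11}a_{22}$, the part of $\det A$ that contains $a_{11}$. Scaling $A$ multiplies both by the same factor, as one expects, since $x$ does not change under scaling. Such pairs of polynomials exist in every size. We define them at once for a $p\times q$ matrix $A$. Let $A_{R,C}$ be the submatrix with rows $R$ and columns $C$, put $\det A_{\emptyset,\emptyset}=1$, and let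
\[
D=D(p,q)=\bigl\{(R,C): R\subseteq\{2,\dots,p\},\ C\subseteq\{2,\dots,q\},\ |R|=|C|\bigr\},
\qquad N=|D|=\binom{p+q-2}{p-1}.
\]
(The value of $N$ follows from the bijection in Section~\ref{sec:linear}.) For $(R,C)\in D$ and $S\subseteq D$ put
\[
\Delta_{R,C}=\det A_{\{1\}\cup R,\{1\}\cup C},\qquad
\Gamma_{R,C}=a_{11}\det A_{R,C},\qquad
M(S)=\prod_{(R,C)\in S}\Delta_{R,C}\prod_{(R,C)\in D\setminus S}\Gamma_{R,C}.
\]
Both $\Delta_{R,C}$ and $\Gamma_{R,C}$ are homogeneous of degree one in each row of $\{1\}\cup R$ and in each column of $\{1\}\cup C$. So a scaling of $A$ multiplies them by the same factor, it multiplies all $2^N$ products $M(S)$ by one common factor, and it preserves every equation $\sum_S c_SM(S)x^{|S|}=0$ with constant $c_S$. For $n=2$, equation \eqref{eq:two} multiplied by $a_{11}$ has this shape: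
\begin{equation}\label{eq:twoM}
M(D)\,x^2-2M(\{(\emptyset,\emptyset)\})\,x+M(\emptyset)=0 .
\end{equation}

\medskip
\noindent\textbf{Conjecture} (Rowland and Wu \cite{RW}). \emph{Let $n\ge1$. There exist integers $c_S(n)$, indexed by the subsets $S\subseteq D(n,n)$, such that for every positive $n\times n$ matrix $A$ the top left entry $x$ of $\operatorname{Sink}(A)$ satisfies}
\[
\sum_{S\subseteq D(n,n)}c_S(n)\,M(S)\,x^{|S|}=0 .
\]
To exclude the trivial choice, one requires that the left side is not the zero polynomial in $x$ and the entries of $A$.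
\medskip

The conjectured equation has degree at most $\binom{2n-2}{n-1}$, and there is a geometric reason to expect exactly this number. If the factors $\rho_i,\gamma_j$ are allowed to be complex, the matrices $(\rho_ia_{ij}\gamma_j)$ sweep out a copy of the Segre variety $\mathbb{P}^{n-1}\times\mathbb{P}^{n-1}$, which has degree $\binom{2n-2}{n-1}$, and the doubly stochastic matrices span a linear space of complementary dimension. One therefore expects $\binom{2n-2}{n-1}$ complex solutions, whose top left entries should be the conjugates of $x$.

The conjecture is true. For a $D\times D$ matrix $P$ and $S'\subseteq D$ we write $P[S']$ for the principal submatrix with rows and columns $S'$; the empty determinant is $1$.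

\begin{theorem}\label{thm:square}
Let $n\ge1$, $D=D(n,n)$, and let $P$ be the integer $D\times D$ matrix of Definition~\ref{def:P} for $p=q=n$ and $\alpha_i=\beta_j=1$. The integers
\[
c_S(n)=(-1)^{|D\setminus S|}\det P[D\setminus S]
\]
satisfy $\sum_Sc_S(n)M(S)x^{|S|}=0$ for every positive $n\times n$ matrix $A$, where $x$ is the top left entry of $\operatorname{Sink}(A)$. Moreover, $\sum_Sc_S(n)M(S)x^{|S|}$ is not the zero polynomial.
\end{theorem}

The method does not use that the matrix is square or that the prescribed sums are $1$. Let $p,q\ge1$, and let $\alpha=(\alpha_1,\dots,\alpha_p)$ and $\beta=(\beta_1,\dots,\beta_q)$ be positive real vectors with $\sum_i\alpha_i=\sum_j\beta_j=\tau$. A $p\times q$ matrix \emph{has marginals} $\alpha,\beta$ if its row sums are the $\alpha_i$ and its column sums are the $\beta_j$. A \emph{scaling} of a complex matrix $A$ is a matrix $(\rho_ia_{ij}\gamma_j)$ with $\rho_i,\gamma_j\in\mathbb{C}^*$. For positive $A$ there is a unique scaling $B=(b_{ij})$ with $\rho_i,\gamma_j>0$ and marginals $\alpha,\beta$ \cite{Si}, and we write $x(A)=b_{11}$. With the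 matrix $P=P(\alpha,\beta)$ of Definition~\ref{def:P}, whose entries lie in $\mathbb{Z}[\alpha,\beta]$, put
\begin{equation}\label{eq:F}
F(A,x)=\sum_{S\subseteq D}c_S\,M(S)\,x^{|S|},\qquad c_S=(-1)^{|D\setminus S|}\det P[D\setminus S]\in\mathbb{Z}[\alpha,\beta],
\end{equation}
evaluated at the given real numbers. A statement holds for \emph{generic} $A$ if it holds for all $A$ outside a proper Zariski closed subset of $\mathbb{C}^{p\times q}$.

\begin{theorem}\label{thm:general}
Let $p,q\ge1$, let $\alpha,\beta$ be positive with $\sum_i\alpha_i=\sum_j\beta_j$, and let $F$ be as in \eqref{eq:F}.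
\begin{enumerate}
\item[(a)] $F(A,x(A))=0$ for all positive $A$. Moreover $c_D=1$ and $c_\emptyset=(-1)^N\alpha_1^{N-N'}\beta_1^{N'}$, where $N'=\binom{p+q-3}{q-2}$, and $N'=0$ if $q=1$.
\item[(b)] $F$ is irreducible of degree $N=\binom{p+q-2}{p-1}$ in $x$ over $\mathbb{C}(a_{ij})$, and $x(A)$ satisfies no nonzero polynomial equation of smaller degree over $\mathbb{C}(a_{ij})$.
\item[(c)] Let $p,q\ge2$ and $(p,q)\ne(2,2)$. A generic complex $A$ has exactly $N$ scalings with marginals $\alpha,\beta$, and their top left entries are exactly the $N$ roots of $F(A,\cdot)$, all distinct.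
\item[(d)] If $c'_S\in\mathbb{C}$ satisfy $\sum_Sc'_SM(S)x(A)^{|S|}=0$ for all positive $A$, then $\sum_Sc'_SM(S)x^{|S|}=c'_D\,F(A,x)$ as polynomials.
\end{enumerate}
\end{theorem}

For the conjecture this means that the degree $\binom{2n-2}{n-1}$ is optimal, that an integer family $(c'_S)$ satisfying the equation is nontrivial if and only if $c'_D\ne0$, and that the polynomial is unique up to the nonzero integer factor $c'_D$. Part (d) is a statement about the polynomial, not about the individual coefficients $c'_S$.

Section~\ref{sec:small} shows the method for $n=2$ and $n=3$. Sections~\ref{sec:linear} and~\ref{sec:equation} prove Theorem~\ref{thm:square} and part (a) by linear algebra alone. Sections~\ref{sec:reduction}--\ref{sec:irreducible} prove parts (b)--(d) by making the geometric expectation above precise.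

\section{The idea for $n=2$ and $n=3$}\label{sec:small}

We derive \eqref{eq:twoM} again, in a way that generalizes. Let $B=\operatorname{Sink}(A)$ and $x=b_{11}$. Write $\Delta_0=\Gamma_0=a_{11}$ for the index $(\emptyset,\emptyset)$, and $\Delta_1=\det A$, $\Gamma_1=a_{11}a_{22}$ for the index $(\{2\},\{2\})$. Compare the vector $d=(b_{11},\det B)^T$ of minors of $B$ that contain row $1$ and column $1$ with the vector $g=(1,b_{22})^T$ of minors that avoid them. There are two linear relations between $d$ and $g$.

The first comes from scaling. The ratio $\Delta_1/\Gamma_1$ is the same for $A$ and for $B$, so $\Gamma_1\det B=x\Delta_1b_{22}$; and trivially $\Gamma_0b_{11}=x\Delta_0\cdot1$. The second comes from the marginals: $b_{11}=b_{22}$ and $\det B=b_{22}^2-(1-b_{22})^2=-1+2b_{22}$, so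
\[
d=Pg,\qquad P=\begin{pmatrix}0&1\\-1&2\end{pmatrix}.
\]
Substituting the second relation into the first eliminates $d$:
\[
\begin{pmatrix}x\Delta_0&-\Gamma_0\\ \Gamma_1&x\Delta_1-2\Gamma_1\end{pmatrix}\begin{pmatrix}1\\ b_{22}\end{pmatrix}=0 .
\]
The matrix involves only $x$ and $A$ and has a nonzero kernel vector. So its determinant $\Delta_0\Delta_1x^2-2\Delta_0\Gamma_1x+\Gamma_0\Gamma_1$ vanishes, and this is \eqref{eq:twoM}.

The relation from scaling holds in every size. What is not evident is that the relation $d=Pg$, with a constant matrix $P$, survives. Take $n=3$. A doubly stochastic $B$ is determined by $b_{22},b_{23},b_{32},b_{33}$; for instance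
\[
b_{12}=1-b_{22}-b_{32},\qquad b_{21}=1-b_{22}-b_{23},\qquad b_{11}=-1+b_{22}+b_{23}+b_{32}+b_{33}.
\]
The minor $b_{11}b_{22}-b_{12}b_{21}$ is then a polynomial of degree at most $2$ in four variables. Such polynomials form a space of dimension $15$, while there are only six minors that avoid row $1$ and column $1$: the constant $1$, the four variables, and $b_{22}b_{33}-b_{23}b_{32}$. Now
\begin{align*}
b_{11}b_{22}&=-b_{22}+b_{22}^2+b_{22}b_{23}+b_{22}b_{32}+b_{22}b_{33},\\
b_{12}b_{21}&=1-2b_{22}-b_{23}-b_{32}+b_{22}^2+b_{22}b_{23}+b_{22}b_{32}+b_{23}b_{32},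
\end{align*}
and in the difference the unwanted quadratic terms cancel:
\begin{equation}\label{eq:three}
b_{11}b_{22}-b_{12}b_{21}=-1+b_{22}+b_{23}+b_{32}+(b_{22}b_{33}-b_{23}b_{32}).
\end{equation}
The next section explains this cancellation and computes the coefficients in general.

\section{Minors of a matrix with prescribed marginals}\label{sec:linear}

Identity \eqref{eq:three} mixes minors of different sizes. To handle them together we realize all of them as maximal minors of a single matrix. Let $B$ be a $p\times q$ matrix, let $y_i=(b_{i2},\dots,b_{iq})$ be its $i$th row without the first entry, and let $e_2,\dots,e_q$ be the standard row vectors of length $q-1$. Stack $y_2,\dots,y_p$ on top of $e_2,\dots,e_q$. The rows of the resulting matrix $Z$ are indexed by the ordered set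
\[
\Omega=\{2<\dots<p<2'<\dots<q'\},\qquad z_i=y_i,\qquad z_{j'}=e_j .
\]
To $(R,C)\in D$ we attach the subset
\[
U=R\cup\{j': 2\le j\le q,\ j\notin C\}\subseteq\Omega ,
\]
which has $|R|+(q-1-|C|)=q-1$ elements. Conversely, a $(q-1)$-element subset $U$ determines $R=U\cap\{2,\dots,p\}$ and $C=\{j\ge 2:j'\notin U\}$, and $|C|=|R|$. We identify $D$ with the set of $(q-1)$-element subsets of $\Omega$; in particular $N=\binom{p+q-2}{q-1}$. For a matrix $Y$ with rows indexed by $\Omega$, let $Y_U$ be the submatrix of the rows in $U$, in increasing order.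

Let $\varepsilon_C=\pm1$ be the sign of the permutation that lists $C$ increasingly and then $\{2,\dots,q\}\setminus C$ increasingly, and put
\[
g_{R,C}=\varepsilon_C\det B_{R,C},\qquad d_{R,C}=\varepsilon_C\det B_{\{1\}\cup R,\{1\}\cup C}.
\]
Moving the columns in $C$ to the front turns $Z_U$ into a block triangular matrix with diagonal blocks $B_{R,C}$ and $I$. Hence
\begin{equation}\label{eq:gZ}
\det Z_U=g_{R,C}.
\end{equation}

Now suppose that $B$ has marginals $\alpha,\beta$. Define vectors $\xi,\eta$ indexed by $\Omega$ by
\[
\xi_i=\alpha_i,\qquad \xi_{j'}=1,\qquad \eta_i=1,\qquad \eta_{j'}=-\beta_j\qquad(i,j\ge2).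
\]
The vector $\xi$ records the row sums: $\xi_u$ is the sum of the entries of the row $(b_{i1},y_i)$ if $u=i$, and of the row $(0,e_j)$ if $u=j'$. The vector $\eta$ records the column sums, which express the missing row $y_1$ through the rows of $Z$:
\begin{equation}\label{eq:y1}
y_1=\sum_{j\ge2}\beta_je_j-\sum_{i\ge2}y_i=-\sum_{v\in\Omega}\eta_vz_v .
\end{equation}

\begin{definition}\label{def:P}
The $D\times D$ matrix $P=P(\alpha,\beta)$ has the diagonal entries
\[
P_{U,U}=\alpha_1+\sum_{u\in U}\xi_u\eta_u=\alpha_1+\sum_{i\in R}\alpha_i-\sum_{j\ge2,\ j\notin C}\beta_j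
\]
and, for $u\in U$ and $v\in\Omega\setminus U$, the entries
\[
P_{U,(U\setminus\{u\})\cup\{v\}}=(-1)^{s(U,u,v)}\,\xi_u\eta_v ,
\]
where $s(U,u,v)$ is the number of elements of $U\setminus\{u\}$ that lie strictly between $u$ and $v$. All other entries are $0$.
\end{definition}

The entries of $P$ lie in $\mathbb{Z}[\alpha,\beta]$. If all $\alpha_i$ and $\beta_j$ equal $1$ and $p=q=n$, the diagonal entry at $(R,C)$ is $1+|R|-(n-1-|R|)=2|R|+2-n$, and the other entries are $0$ or $\pm1$. The definition is explained by the following lemma: $P$ describes how a rank one perturbation of the identity acts on maximal minors.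

\begin{lemma}\label{lem:rankone}
Let $W=I+\alpha_1^{-1}\xi\eta^T$, an $\Omega\times\Omega$ matrix.
\begin{enumerate}
\item[(i)] For every $\Omega\times(q-1)$ matrix $Y$ and every $U\in D$, we have $\alpha_1\det(WY)_U=\sum_{V\in D}P_{U,V}\det Y_V$.
\item[(ii)] $P_{U,V}=\alpha_1\det W_{U,V}$ for all $U,V\in D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $Y$ have rows $Y_u$ and let $w=\sum_v\eta_vY_v$. Row $u$ of $WY$ is $Y_u+\alpha_1^{-1}\xi_uw$. Expand $\det(WY)_U$ by multilinearity in the rows. Terms that contain $w$ in two rows vanish; this is the cancellation seen in \eqref{eq:three}. Writing $[U;u\to v]$ for the determinant of $Y_U$ with the row $Y_u$ replaced in place by $Y_v$, we obtain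
\[
\alpha_1\det(WY)_U=\alpha_1\det Y_U+\sum_{u\in U}\sum_{v\in\Omega}\xi_u\eta_v\,[U;u\to v].
\]
If $v=u$, then $[U;u\to v]=\det Y_U$. If $v\in U\setminus\{u\}$, it is $0$ because a row is repeated. If $v\notin U$, sorting the rows moves $Y_v$ past the rows indexed by the elements of $U\setminus\{u\}$ between $u$ and $v$, so $[U;u\to v]=(-1)^{s(U,u,v)}\det Y_{(U\setminus\{u\})\cup\{v\}}$. Collecting terms gives the entries in Definition~\ref{def:P}.

(ii) Fix $V$ and let $Y$ consist of the columns of the $\Omega\times\Omega$ identity matrix indexed by $V$. Then $(WY)_U=W_{U,V}$ and $\det Y_V=1$, while $Y_{V'}$ has a zero row for $V'\ne V$. Apply (i).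
\end{proof}

\begin{proposition}\label{prop:dPg}
Let $B$ be a complex $p\times q$ matrix with marginals $\alpha,\beta$. Then $d=Pg$.
\end{proposition}

\begin{proof}
Let $U$ correspond to $(R,C)$. Consider the $q\times q$ matrix with rows $(b_{11},y_1)$, then $(b_{i1},y_i)$ for $i\in R$, then $(0,e_j)$ for $j\ge2$, $j\notin C$. Moving the columns in $C$ directly behind the first column makes it block triangular with diagonal blocks $B_{\{1\}\cup R,\{1\}\cup C}$ and $I$, so its determinant is $d_{R,C}$. The first column contains the entries $b_{i1}$, which do not occur in $Z$; the row sums remove them. Add columns $2,\dots,q$ to the first column: the rows become $(\alpha_1,y_1)$ and $(\xi_u,z_u)$ for $u\in U$. Next subtract $\xi_u/\alpha_1$ times the first row from the row $u$, which becomes $(0,\,z_u-\alpha_1^{-1}\xi_uy_1)$. By \eqref{eq:y1}, the vector $z_u-\alpha_1^{-1}\xi_uy_1=z_u+\alpha_1^{-1}\xi_u\sum_v\eta_vz_v$ is row $u$ of $WZ$. Therefore $d_{R,C}=\alpha_1\det(WZ)_U$, and Lemma~\ref{lem:rankone}(i) with \eqref{eq:gZ} finishes the proof.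
\end{proof}

\begin{example}\label{ex:row}
Let $p=q=3$ with all marginals $1$, and $(R,C)=(\{2\},\{2\})$, so that $U=\{2,3'\}$ and $P_{U,U}=1$. The exchanges $2\to3$, $2\to2'$, $3'\to3$, $3'\to2'$ all have $s=0$. They lead to the sets $\{3,3'\}$, $\{2',3'\}$, $\{2,3\}$, $\{2,2'\}$ with entries $\eta_v=1,-1,1,-1$, and the corresponding values of $g$ are $b_{32}$, $1$, $b_{22}b_{33}-b_{23}b_{32}$ and $-b_{23}$ (the last because $\varepsilon_{\{3\}}=-1$). The row of $d=Pg$ indexed by $U$ is \eqref{eq:three}.
\end{example}

\section{The determinantal equation}\label{sec:equation}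

Let $\operatorname{diag}(\Delta)$ and $\operatorname{diag}(\Gamma)$ be the diagonal $D\times D$ matrices with entries $\Delta_{R,C}$ and $\Gamma_{R,C}$.

\begin{lemma}\label{lem:det}
We have $F(A,x)=\det\bigl(x\operatorname{diag}(\Delta)-\operatorname{diag}(\Gamma)P\bigr)$. The coefficient of $x^N$ in $F$ is $M(D)$, a nonzero polynomial in the $a_{ij}$.
\end{lemma}

\begin{proof}
Let $X$ be diagonal and $Y$ arbitrary. Expand $\det(X+Y)$ by multilinearity in the rows, taking the rows in $S$ from $X$ and the others from $Y$. Each row taken from $X$ has its only nonzero entry on the diagonal, so $\det(X+Y)=\sum_S\bigl(\prod_{U\in S}X_{U,U}\bigr)\det Y[D\setminus S]$. For $X=x\operatorname{diag}(\Delta)$ and $Y=-\operatorname{diag}(\Gamma)P$ we have $\det Y[D\setminus S]=c_S\prod_{U\in D\setminus S}\Gamma_U$, which gives \eqref{eq:F}. Only $S=D$ contributes to $x^N$, and $c_D=1$ is an empty determinant. Finally, $M(D)$ is a product of minors of a matrix of indeterminates, each a nonzero polynomial.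
\end{proof}

\begin{proposition}\label{prop:root}
Let $A$ be a complex $p\times q$ matrix and let $B=(\rho_ia_{ij}\gamma_j)$ be a scaling of $A$ with marginals $\alpha,\beta$. Then $F(A,b_{11})=0$.
\end{proposition}

\begin{proof}
Let $x=b_{11}=\rho_1\gamma_1a_{11}$, and for $(R,C)\in D$ let $t=\prod_{i\in R}\rho_i\prod_{j\in C}\gamma_j$. Then $d_{R,C}=\varepsilon_C\,\rho_1\gamma_1t\,\Delta_{R,C}$ and $g_{R,C}=\varepsilon_C\,t\det A_{R,C}$, so
\[
\Gamma_{R,C}\,d_{R,C}=a_{11}\det A_{R,C}\cdot\varepsilon_C\,\rho_1\gamma_1t\,\Delta_{R,C}=x\,\Delta_{R,C}\,g_{R,C}.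
\]
By Proposition~\ref{prop:dPg} this reads $\bigl(x\operatorname{diag}(\Delta)-\operatorname{diag}(\Gamma)P\bigr)g=0$. The vector $g$ is nonzero because $g_{\emptyset,\emptyset}=1$. So the determinant vanishes, and it equals $F(A,x)$ by Lemma~\ref{lem:det}.
\end{proof}

Positivity of $A$ plays no role in this proposition. It enters Theorem~\ref{thm:square} only through the existence of $\operatorname{Sink}(A)$, and the freedom to take complex $A$, $\rho$, $\gamma$ will produce the remaining roots of $F$.

\begin{proof}[Proof of Theorem~\ref{thm:square}]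
The $c_S(n)$ are integers because $P$ is an integer matrix. The equation is Proposition~\ref{prop:root} for $B=\operatorname{Sink}(A)$, and the polynomial is nonzero by Lemma~\ref{lem:det}.
\end{proof}

It remains to compute $c_\emptyset=\det(-P)$. Recall that the $k$th \emph{compound} of an $m\times m$ matrix $W$ is the matrix $C_k(W)=(\det W_{U,V})$ indexed by the $k$-element subsets $U,V$. The Cauchy--Binet formula says that $C_k(WW')=C_k(W)C_k(W')$, so similar matrices have similar compounds. If $W$ is upper triangular, then $\det W_{U,V}\neq0$ forces the $i$th element of $U$ to be at most the $i$th element of $V$ for each $i$; so $C_k(W)$ is upper triangular in the lexicographic order, with diagonal entries $\prod_{u\in U}W_{u,u}$. Since every complex matrix is similar to a triangular one, the eigenvalues of $C_k(W)$ are the products of $k$ of the $m$ eigenvalues of $W$. (Multiplying them gives the Sylvester--Franke theorem $\det C_k(W)=(\det W)^{\binom{m-1}{k-1}}$.)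

\begin{lemma}\label{lem:charpoly}
$\det(xI-P)=(x-\alpha_1)^{N-N'}(x-\beta_1)^{N'}$.
\end{lemma}

\begin{proof}
If $q=1$, then $D$ consists of $U=\emptyset$ alone, $P=(\alpha_1)$ and $N'=0$. Let $q\ge2$ and $m=p+q-2\geq 1$. By Lemma~\ref{lem:rankone}(ii), $P=\alpha_1C_{q-1}(W)$. The matrix $W$ fixes every vector of the hyperplane $\{y:\eta^Ty=0\}$, so $m-1$ of its eigenvalues are $1$, and the last one is
\[
\operatorname{tr}W-(m-1)=1+\alpha_1^{-1}\eta^T\xi=\alpha_1^{-1}\Bigl(\alpha_1+\sum_{i\ge2}\alpha_i-\sum_{j\ge2}\beta_j\Bigr)=\frac{\beta_1}{\alpha_1}.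
\]
Of the $N$ products of $q-1$ eigenvalues, $\binom{m-1}{q-2}=N'$ contain the last eigenvalue and equal $\beta_1/\alpha_1$; the others equal $1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
Combine Proposition~\ref{prop:root}, Lemma~\ref{lem:det}, and Lemma~\ref{lem:charpoly} at $x=0$.
\end{proof}

\begin{remark}\label{rem:sums}
The expansion in Lemma~\ref{lem:det} also gives $\det(xI-P)=\sum_Sc_Sx^{|S|}$. In the setting of Theorem~\ref{thm:square} this is $(x-1)^N$, so $\sum_{|S|=k}c_S(n)=(-1)^{N-k}\binom Nk$; for $n=2$ these are the numbers $1,-2,1$ of \eqref{eq:twoM}.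
\end{remark}

\begin{remark}\label{rem:rankone}
For special $A$ the equation can be empty. If $p,q\ge3$ and $A$ has rank one, then $\Delta_{R,C}=\Gamma_{R,C}=0$ for $|R|=2$, so every $M(S)$ vanishes and $F(A,\cdot)=0$. The word ``generic'' in Theorem~\ref{thm:general}(c) cannot be dropped.
\end{remark}

\section{Reduction to irreducibility, and the small cases}\label{sec:reduction}

The function $x(A)$ is defined on positive real matrices, not as an element of a field extension of $\mathbb{C}(a_{ij})$. The following lemma lets us treat an irreducible polynomial as its minimal polynomial all the same. We say that $H\in\mathbb{C}(a_{ij})[x]$ \emph{vanishes at} $x(A)$ if $H(A,x(A))=0$ for every positive $A$ at which the coefficients of $H$ are defined.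

\begin{lemma}\label{lem:divide}
Let $K,H\in\mathbb{C}(a_{ij})[x]$ vanish at $x(A)$, with $K$ irreducible. Then $K$ divides $H$.
\end{lemma}

\begin{proof}
Otherwise $K$ and $H$ are coprime, so $1$ is a combination of them over $\mathbb{C}(a_{ij})[x]$. Clearing denominators gives $K_1K+H_1H=w$ with $K_1,H_1\in\mathbb{C}[a_{ij}][x]$ and $0\ne w\in\mathbb{C}[a_{ij}]$. Putting $x=x(A)$ shows that $w(A)=0$ for all positive $A$ at which the coefficients of $K$ and $H$ are defined. These $A$ form a nonempty open subset of $\mathbb{R}^{p\times q}$, and a polynomial that vanishes on such a set is zero. This is a contradiction.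
\end{proof}

\begin{proposition}\label{prop:reduce}
If $F$ is irreducible over $\mathbb{C}(a_{ij})$, then parts (b) and (d) of Theorem~\ref{thm:general} hold.
\end{proposition}

\begin{proof}
The polynomial $F$ has degree $N$ by Lemma~\ref{lem:det} and vanishes at $x(A)$ by part (a). By Lemma~\ref{lem:divide}, every nonzero polynomial that vanishes at $x(A)$ is a multiple of $F$ and has degree at least $N$. This is (b). In (d), the polynomial $H=\sum_Sc'_SM(S)x^{|S|}$ has degree at most $N$ and is a multiple of $F$, so $H=\theta F$ with $\theta\in\mathbb{C}(a_{ij})$. Only $S=D$ contributes to $x^N$, so $c'_DM(D)=\theta M(D)$ and $\theta=c'_D$.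
\end{proof}

If $p=1$ or $q=1$, then $N=1$ and $F$ has degree one, so it is irreducible. The next case can be done by hand.

\begin{proposition}\label{prop:22}
If $p=q=2$, then $F$ is irreducible over $\mathbb{C}(a_{ij})$.
\end{proposition}

\begin{proof}
Put $\mu=a_{11}a_{22}$, $\nu=a_{12}a_{21}$, $\sigma=\alpha_1+\beta_1$, $\pi=\alpha_1\beta_1$ and $\kappa=\tau-\sigma$. Note that
\begin{equation}\label{eq:kappa}
\kappa\tau+\pi=(\tau-\alpha_1)(\tau-\beta_1)=\alpha_2\beta_2 .
\end{equation}
In the order $U=\{2'\},\{2\}$, that is $(\emptyset,\emptyset),(\{2\},\{2\})$, Definition~\ref{def:P} gives the diagonal entries $\alpha_1-\beta_2=-\kappa$ and $\alpha_1+\alpha_2=\tau$ and the off-diagonal entries $\xi_{2'}\eta_2=1$ and $\xi_2\eta_{2'}=-\alpha_2\beta_2$. By Lemma~\ref{lem:det},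
\[
F=\det\begin{pmatrix}a_{11}(x+\kappa)&-a_{11}\\ \alpha_2\beta_2\mu&(\mu-\nu)x-\tau\mu\end{pmatrix}
=a_{11}\Bigl(\mu\bigl[(x+\kappa)(x-\tau)+\alpha_2\beta_2\bigr]-\nu x(x+\kappa)\Bigr).
\]
By \eqref{eq:kappa} the square bracket is $x^2-\sigma x+\pi=(\alpha_1-x)(\beta_1-x)$. Thus $F=a_{11}\varphi$ with
\[
\varphi=\mu(\alpha_1-x)(\beta_1-x)-\nu x(x+\kappa)=(\mu-\nu)x^2-(\sigma\mu+\kappa\nu)x+\pi\mu .
\]
(The equation $\varphi=0$ is the invariance of the cross ratio, since $b_{12}=\alpha_1-x$, $b_{21}=\beta_1-x$, $b_{22}=x+\kappa$.) The quadratic $\varphi$ is irreducible if its discriminant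
\[
(\sigma\mu+\kappa\nu)^2-4\pi\mu(\mu-\nu)=\kappa^2\nu^2+2(\kappa\sigma+2\pi)\mu\nu+(\sigma^2-4\pi)\mu^2
\]
is not a square in $\mathbb{C}(a_{ij})$. This is a binary quadratic form in $\mu,\nu$, and one quarter of its own discriminant is
\[
(\kappa\sigma+2\pi)^2-\kappa^2(\sigma^2-4\pi)=4\pi(\kappa\sigma+\kappa^2+\pi)=4\pi(\kappa\tau+\pi)=4\alpha_1\beta_1\alpha_2\beta_2\ne0 .
\]
So the form is a product of two non-proportional linear forms $r\mu+t\nu$. If $rt\ne0$, then $ra_{11}a_{22}+ta_{12}a_{21}$ is irreducible in $\mathbb{C}[a_{ij}]$, being of degree one in $a_{11}$ with coprime coefficients; otherwise it is a constant times a product of two distinct variables. Hence each of the two forms is squarefree, and they have no common irreducible factor. The discriminant of $\varphi$ is therefore a nonconstant squarefree polynomial, and by unique factorization it is not a square in $\mathbb{C}(a_{ij})$.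
\end{proof}

The proof uses that no marginal vanishes, and this is needed: for $\alpha_2=0$ one has $\alpha_1=\tau$, $\kappa=-\beta_1$, and $\varphi=(x-\beta_1)\bigl(\mu(x-\tau)-\nu x\bigr)$.

From now on $p,q\ge2$ and $(p,q)\ne(2,2)$. The positive scaling accounts for one root of $F(A,\cdot)$ only, and to exclude a factorization we must know all roots. We show that a generic $A$ has $N$ complex scalings with marginals $\alpha,\beta$ (Section~\ref{sec:count}) and that their top left entries are distinct (Section~\ref{sec:distinct}). Since these scalings form one irreducible family as $A$ varies, a factor of $F$ cannot vanish on some of them only (Section~\ref{sec:irreducible}).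

\section{Counting complex scalings}\label{sec:count}

\subsection*{The family of scalings}
Let $T=(\mathbb{C}^*)^{p\times q}$ be the set of matrices with nonzero entries. Replacing $(\rho,\gamma)$ by $(t\rho,t^{-1}\gamma)$ does not change a scaling, so we normalize $\rho_1=1$ and let
\[
G=\{(\rho,\gamma)\in(\mathbb{C}^*)^p\times(\mathbb{C}^*)^q:\rho_1=1\},\qquad \dim G=p+q-1,
\]
act on $\mathbb{C}^{p\times q}$ by the linear maps $gA=(\rho_ia_{ij}\gamma_j)$. The scalings of $A\in T$ form the orbit $GA$, and $g\mapsto gA$ is injective: $B=gA$ determines $\gamma_j=b_{1j}/a_{1j}$ and $\rho_i=b_{i1}a_{11}/(a_{i1}b_{11})$.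

Let $L$ be the affine space of matrices with marginals $\alpha,\beta$, and let $L_0$ be its direction, the space of matrices with all row and column sums zero. A matrix in $L_0$ is determined by its freely chosen entries outside the first row and column, so $\ell:=\dim L=\dim L_0=(p-1)(q-1)$. The set $L^\circ=L\cap T$ is open in $L$ and contains $(\alpha_i\beta_j/\tau)$, so it is a smooth irreducible variety of dimension $\ell$. Consider
\[
\Phi\colon G\times L^\circ\to T,\qquad (g,B)\mapsto gB .
\]
Both sides are smooth and irreducible of dimension $pq=(p+q-1)+\ell$. The map $(g,B)\mapsto B$ is a bijection from $\Phi^{-1}(A)$ to the set of scalings of $A$ with marginals $\alpha,\beta$.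

\subsection*{Facts from algebraic geometry}
All varieties are complex.
\begin{enumerate}
\item[(F1)] \emph{Dimension.} If $\psi\colon X\to Y$ is a morphism, the closure of $\psi(X)$ has dimension at most $\dim X$; if all fibers have dimension at most $e$, then $\dim X\le\dim Y+e$. A proper closed subset of an irreducible variety has smaller dimension.
\item[(F2)] \emph{Generic smoothness.} If $\psi\colon X\to Y$ is a morphism of smooth irreducible varieties, there is a nonempty open $Y'\subseteq Y$ such that the differential $d\psi$ is surjective at every point of $\psi^{-1}(Y')$.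
\item[(F3)] \emph{B\'ezout's theorem for linear sections.} Let $X\subseteq\mathbb{P}^m$ be a smooth irreducible projective variety of dimension $e$ and $\Lambda$ a linear subspace of codimension $e$. They meet \emph{transversally} at a point $[B]$ if the tangent spaces at $B$ of the affine cones over $X$ and $\Lambda$ span $\mathbb{C}^{m+1}$. If this holds at every point of $X\cap\Lambda$, then $X\cap\Lambda$ consists of exactly $\deg X$ points.
\item[(F4)] \emph{The Segre variety} of rank one matrices $[\rho_i\gamma_j]$ in $\mathbb{P}^{pq-1}$ is isomorphic to $\mathbb{P}^{p-1}\times\mathbb{P}^{q-1}$. It is smooth of dimension $p+q-2$ and has degree $\binom{p+q-2}{p-1}$ \cite[Ex.~I.7.1]{Ha}.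
\end{enumerate}

\subsection*{The projective picture}
For $A\in T$ let
\[
X_A=\bigl\{[\rho_ia_{ij}\gamma_j]:\rho\in\mathbb{C}^p\setminus\{0\},\ \gamma\in\mathbb{C}^q\setminus\{0\}\bigr\}\subseteq\mathbb{P}^{pq-1}.
\]
It is the image of the Segre variety under the invertible linear map that multiplies the coordinate $(i,j)$ by $a_{ij}$, so it is smooth of dimension $p+q-2$ and degree $N$. Let $\Lambda$ be the set of points $[B]$ such that, for some $\lambda\in\mathbb{C}$, the matrix $B$ has row sums $\lambda\alpha_i$ and column sums $\lambda\beta_j$. Its affine cone is the span of $L_0$ and one point of $L$, so $\Lambda$ is a linear space of dimension $\ell$ and codimension $pq-1-\ell=p+q-2$. Call a point $[B]\in X_A\cap\Lambda$ \emph{good} if $B\in T$ and $\lambda\ne0$. Normalizing $\lambda=1$ identifies the good points with the scalings of $A$ in $L^\circ$.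

The space $\Lambda$ is fixed, and $X_A$ moves only under a torus, which does not act transitively on $\mathbb{P}^{pq-1}$. So two things must be proved before (F3) gives the count: no intersection point is lost on the boundary, and the intersection is transversal.

\begin{lemma}\label{lem:good}
For generic $A$, every point of $X_A\cap\Lambda$ is good.
\end{lemma}

\begin{proof}
Let $A\in T$, and let $[B]\in X_A\cap\Lambda$ with $B=(\rho_ia_{ij}\gamma_j)$ be a point that is not good. The support of $B$ is $I\times J$, where $I,J\ne\emptyset$ are the supports of $\rho$ and $\gamma$. If $B\notin T$, then $B$ has a zero row or a zero column, so $\lambda\alpha_i=0$ or $\lambda\beta_j=0$, and $\lambda=0$ since the marginals are nonzero. Thus $\lambda=0$ in every case, and $A_{I,J}$ is a scaling of the matrix $B_{I,J}$, whose row and column sums are zero.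

Fix $I,J$ and elements $i_0\in I$, $j_0\in J$. The space $L_0(I,J)$ of $I\times J$ matrices with zero marginals has dimension $(|I|-1)(|J|-1)$ and, unlike $L$, is stable under multiplication by scalars. If $A_{I,J}=(\rho'_ib'_{ij}\gamma'_j)$ with $B'\in L_0(I,J)$, we can therefore absorb $\rho'_{i_0}\gamma'_{j_0}$ into $B'$ and assume $\rho'_{i_0}=\gamma'_{j_0}=1$. So $A_{I,J}$ lies in the image of a variety of dimension
\[
(|I|-1)+(|J|-1)+(|I|-1)(|J|-1)=|I|\,|J|-1,
\]
and by (F1) in a proper closed subset of $\mathbb{C}^{I\times J}$. There are finitely many pairs $(I,J)$.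
\end{proof}

\begin{lemma}\label{lem:transversal}
For generic $A$, the varieties $X_A$ and $\Lambda$ meet transversally at every good point.
\end{lemma}

\begin{proof}
By (F2), for generic $A$ the differential of $\Phi$ is surjective at every point of $\Phi^{-1}(A)$. Let $[B]$ be a good point with $B\in L^\circ$ and $A=gB$. Let $E_B=\{(b_{ij}(r_i+t_j)):r\in\mathbb{C}^p,\ t\in\mathbb{C}^q,\ r_1=0\}$ be the image of the differential of $g'\mapsto g'B$ at $g'=1$. Since $g$ acts linearly, moving the first argument of $\Phi$ at $(g,B)$ produces the directions $gE_B$, and moving the second produces $gL_0$. Surjectivity gives $g(E_B+L_0)=\mathbb{C}^{p\times q}$, hence $E_B+L_0=\mathbb{C}^{p\times q}$. The part of the cone over $X_A$ that lies in the open set $T$ is the orbit $GA=GB$, and $g'\mapsto g'B$ is an isomorphism of $G$ onto it, because the inverse written above is regular. So $E_B$ is the tangent space at $B$ of the cone over $X_A$. The cone over $\Lambda$ is a linear space containing $L_0$. The two tangent spaces span $\mathbb{C}^{p\times q}$.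
\end{proof}

Lemmas~\ref{lem:good} and~\ref{lem:transversal} together with (F3) give the count.

\begin{proposition}\label{prop:count}
A generic $A$ has exactly $N$ scalings with marginals $\alpha,\beta$.
\end{proposition}

\section{The top left entry separates the scalings}\label{sec:distinct}

The $N$ scalings give $N$ roots of $F(A,\cdot)$ only if their top left entries differ. A coincidence means that some $B\in L^\circ$ has a second scaling $g'B\in L$ with the same top left entry. The conditions are nonlinear in $g'$ but linear in $B$, so we count dimensions by fixing $g'$ first.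

\begin{proposition}\label{prop:distinct}
For generic $A$, different scalings of $A$ with marginals $\alpha,\beta$ have different top left entries.
\end{proposition}

\begin{proof}
The statement does not change if we transpose $A$ and exchange $\alpha$ with $\beta$. Since $(p,q)\ne(2,2)$, we may assume $q\ge3$. Let
\[
\Xi=\bigl\{(g',B)\in(G\setminus\{1\})\times L^\circ: g'B\in L,\ (g'B)_{11}=b_{11}\bigr\},
\]
a closed subset of $(G\setminus\{1\})\times L^\circ$. We claim that $\dim\Xi\le\ell-1$. This implies the proposition. Indeed, the image of the map $G\times\Xi\to T$, $(g,(g',B))\mapsto gB$, then lies by (F1) in a closed set of dimension at most $(p+q-1)+(\ell-1)=pq-1$. If $A\in T$ has scalings $B\ne B'$ in $L^\circ$ with $b_{11}=b'_{11}$, then $B'=g'B$ with $g'\ne1$, so $(g',B)\in\Xi$, and $A\in GB$ lies in that image.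

Let $(g',B)\in\Xi$ with $g'=(\rho,\gamma)$. From $\rho_1=1$ and $\rho_1b_{11}\gamma_1=b_{11}\ne0$ we get $\gamma_1=1$. With $\mathbf{1}$ the all-ones vector, the conditions $B\in L$ and $g'B\in L$ read
\begin{equation}\label{eq:four}
B\mathbf{1}=(\alpha_i)_i,\qquad \mathbf{1}^TB=(\beta_j)_j,\qquad B\gamma=(\alpha_i/\rho_i)_i,\qquad \rho^TB=(\beta_j/\gamma_j)_j .
\end{equation}

\emph{The fibers over $g'$.} If $\gamma$ is proportional to $\mathbf{1}$, then $\gamma=\mathbf{1}$, and the first and third equations give $\alpha_i=\alpha_i/\rho_i$, so $\rho=\mathbf{1}$ and $g'=1$, which is excluded. If $\rho$ is proportional to $\mathbf{1}$, then $\rho=\mathbf{1}$, and the second and fourth equations give $\gamma=\mathbf{1}$, again excluded. So $\mathbf{1},\gamma$ span a plane $V_1\subseteq\mathbb{C}^q$ and $\mathbf{1},\rho$ span a plane $V_2\subseteq\mathbb{C}^p$. The difference of two solutions $B$ of \eqref{eq:four} is a linear map $\mathbb{C}^q\to\mathbb{C}^p$ that kills $V_1$ and has image in the annihilator of $V_2$. These maps form a space of dimension $(p-2)(q-2)$, which bounds the dimension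 of each fiber of $\Xi$ over $g'$.

\emph{The possible $g'$.} Computing $\mathbf{1}^TB\gamma$ and $\rho^TB\mathbf{1}$ in two ways from \eqref{eq:four} gives the necessary conditions
\[
f_1:=\sum_j\beta_j\gamma_j-\sum_i\frac{\alpha_i}{\rho_i}=0,\qquad f_2:=\sum_i\alpha_i\rho_i-\sum_j\frac{\beta_j}{\gamma_j}=0,
\]
where $\rho_1=\gamma_1=1$. We view $f_1,f_2$ as functions on the torus $(\mathbb{C}^*)^{p+q-2}$ with coordinates $\rho_2,\dots,\rho_p,\gamma_2,\dots,\gamma_q$. The equation $f_1=0$ determines $\gamma_2$ as a regular function of the other coordinates, subject to $\gamma_2\ne0$. So $\{f_1=0\}$ is isomorphic to an open subset of $(\mathbb{C}^*)^{p+q-3}$, and it is irreducible of dimension $p+q-3$ once it is nonempty. We exhibit a point of it with $f_2\ne0$. Fix $\rho_2,\dots,\rho_p>0$ so small that $\kappa_0:=\alpha_1-\beta_1+\sum_{i\ge2}\alpha_i/\rho_i>0$; this is possible as $p\ge2$. For $0<\gamma_2<\kappa_0/\beta_2$ define $\gamma_3,\dots,\gamma_q>0$ by $\beta_j\gamma_j=(\kappa_0-\beta_2\gamma_2)/(q-2)$; this is possible as $q\ge3$. Then $\sum_{j\ge2}\beta_j\gamma_j=\kappa_0$, which is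 $f_1=0$, while $f_2\le\sum_i\alpha_i\rho_i-\beta_2/\gamma_2$ is negative for small $\gamma_2$. By (F1), $\dim\{f_1=f_2=0\}\le p+q-4$.

Applying (F1) to the projection $\Xi\to\{f_1=f_2=0\}$, we find
\[
\dim\Xi\le(p+q-4)+(p-2)(q-2)=pq-p-q=\ell-1 .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:22}
The bound on the possible $g'$ can fail for $p=q=2$. If $\alpha_1=\beta_1$, then $f_1=\alpha_2(\gamma_2-1/\rho_2)$ and $f_2=\alpha_2(\rho_2-1/\gamma_2)$ vanish on the same curve $\rho_2\gamma_2=1$, whose dimension exceeds $p+q-4=0$. (The conclusion of Proposition~\ref{prop:distinct} holds there for another reason: a $2\times2$ matrix with given marginals is determined by its top left entry.)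
\end{remark}

\section{Irreducibility}\label{sec:irreducible}

\begin{proof}[Proof of Theorem~\ref{thm:general}(c)]
For generic $A$ we have $M(D)\ne0$, so $F(A,\cdot)$ has degree $N$ by Lemma~\ref{lem:det}. By Propositions~\ref{prop:count} and~\ref{prop:distinct} there are exactly $N$ scalings with marginals $\alpha,\beta$, and their top left entries are $N$ distinct numbers. By Proposition~\ref{prop:root} they are roots of $F(A,\cdot)$, hence all of its roots.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(b) and (d)]
By Proposition~\ref{prop:reduce} it suffices to show that $F$ is irreducible over $\mathbb{C}(a_{ij})$. The cases $p=1$, $q=1$ and $p=q=2$ were settled in Section~\ref{sec:reduction}. In the remaining cases suppose that $F$ is reducible. Clearing denominators, we get $wF=F_1F_2$ with $0\ne w\in\mathbb{C}[a_{ij}]$ and $F_1,F_2\in\mathbb{C}[a_{ij}][x]$, both nonzero of degree less than $N$ in $x$. Consider the regular functions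
\[
\psi_k(g,B)=F_k(gB,b_{11})\qquad(k=1,2)
\]
on $G\times L^\circ$. Since $B$ is a scaling of $gB$ with marginals $\alpha,\beta$, Proposition~\ref{prop:root} gives $F(gB,b_{11})=0$, so $\psi_1\psi_2=0$. The variety $G\times L^\circ$ is irreducible, so one factor, say $\psi_1$, vanishes identically. This means that $F_1(A,b_{11})=0$ for every $A\in T$ and every scaling $B$ of $A$ with marginals $\alpha,\beta$. For generic $A$ the polynomial $F_1(A,\cdot)$ is nonzero of degree less than $N$, and by part (c) it has $N$ distinct roots. This contradiction shows that $F$ is irreducible.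
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ha} Hartshorne, \emph{Algebraic Geometry}.

\bibitem{RW} Eric Rowland, Jason Wu, \emph{The entries of the Sinkhorn limit of an $m\times n$ matrix}, arXiv:2409.02789 (2024).

\bibitem{Si} Sinkhorn, \emph{Amer. Math. Monthly} 74 (1967).

\end{thebibliography}
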